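# Meromorphic continuation of the Euler products $\prod_p h(p^{-s},p)$

## 1. The guess: only finite products of zeta functions continue

Throughout, $p$ is a prime and $\mu(\cdot)$ is the Möbius function. Take $h\in\mathbb Z[X_1,X_2]$ and form
$$Z(s)=\prod_p h(p^{-s},p).$$
Assume that the product converges absolutely in some half-plane $\Re s>\sigma_0$, meaning $\sum_p|h(p^{-s},p)-1|<\infty$ there. For which $h$ does $Z$ continue meromorphically to all of $\mathbb C$?

There is one obvious reason for continuation. If $h=1-X_1^uX_2^v$, the local factor is $1-p^{-(us-v)}$ and $Z(s)=1/\zeta(us-v)$. Products and quotients of such factors are equally good, and the polynomials built in this way are products of cyclotomic polynomials evaluated at monomials. The first guess is that there is no other reason. This is a conjecture of Rudnick and du Sautoy, stated in Ludovic Delabarre, "On the domain of meromorphy of a multivariate Euler product of Igusa type", arXiv:1004.0360 (2010): $Z$ continues meromorphically to $\mathbb C$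 if and only if there are cyclotomic polynomials $g_i(U)$ (divisors of some $(1-U^{m_i})^{n_i}$) and integers $u_i,v_i$ with
$$h(X_1,X_2)=g_1(X_1^{u_1}X_2^{v_1})\cdots g_m(X_1^{u_m}X_2^{v_m}).$$
We shall prove that the guess is right. First we test it by hand.

*Two polynomials that should continue.* For $h=1+X_1X_2=(1-X_1^2X_2^2)/(1-X_1X_2)$ we get $Z(s)=\zeta(s-1)/\zeta(2s-2)$. For $h=1+X_1+X_1^2=(1-X_1^3)/(1-X_1)$ we get $Z(s)=\zeta(s)/\zeta(3s)$.

*The polynomial $1-2X_1$.* The local factor vanishes at the real point $s=\log 2/\log p$, and these points tend to $0$. Lemma 1 in Section 5 shows that $Z$ is meromorphic in $\Re s>0$, and that in $\Re s>\delta$ it equals the product of the local factors with $p<P$, of finitely many powers of $\zeta(ns)\prod_{p<P}(1-p^{-ns})$, $n\ge1$, and of a zero-free function; here $P$ may be as large as we like. At $s=\log2/\log p$ with $p\ge3$ a factor $\zeta(ns)$ could interfere only if $ns=1$, that is $p=2^n$, which is impossible, or if $ns\in(0,1)$ were a zero of $\zeta$, and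 $\zeta$ has no zero there. So these points are true zeros of $Z$. They accumulate at $0$, and $Z$ does not continue to a neighborhood of $s=0$. The guess passes.

*The polynomial $1+X_1+X_1X_2$.* Put $s=1+w$ and $y=p^{-w}$. The local factor is $1+y+p^{-1}y=(1+y)\bigl(1+p^{-1}\frac{y}{1+y}\bigr)$, so
$$Z(1+w)=\frac{\zeta(w)}{\zeta(2w)}\prod_p\Bigl(1+p^{-1}\frac{p^{-w}}{1+p^{-w}}\Bigr).$$
For $\Re w\ge\delta>0$ we have $|1+p^{-w}|\ge1-2^{-\delta}$, so the last product is dominated by $\sum_p p^{-1-\delta}$. It converges to a holomorphic function in $\Re w>0$ whose zeros are exactly those of its factors. The $p$-th factor vanishes when $p^{-w}=-1/(1+p^{-1})$, for example at $w=(\log(1+1/p)+\pi i)/\log p$. These points have positive real part and tend to $0$. Since $\zeta(w)/\zeta(2w)$ is finite and nonzero near $w=0$ (recall $\zeta(0)=-\frac12$), zeros of $Z$ accumulate at $s=1$. The guess passes again.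

*The polynomial $1-X_1+X_1X_2$.* Only a sign has changed. The same computation gives
$$Z(1+w)=\frac{\zeta(w)}{\zeta(2w)}\prod_p\Bigl(1-p^{-1}\frac{p^{-w}}{1+p^{-w}}\Bigr)\qquad(\Re w>0),$$
but now the $p$-th factor vanishes only when $p^{-w}=-1/(1-p^{-1})$, which forces $\Re w<0$. So the product over $p$ is holomorphic *and zero-free* in $\Re w>0$. No zeros or poles pile up at $w=0$. If $Z$ fails to continue past $s=1$, as the guess predicts, the reason must be something else.

*The polynomial $1+X_1-X_1X_2$.* Here the factor is $1-y+p^{-1}y$, which vanishes only at $y=1/(1-p^{-1})>1$, again with $\Re w<0$. The same problem appears, now with the root $y=1$ in place of $y=-1$. These two examples turn out to need two different arguments.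

## 2. Cyclotomic factors, the number $\beta_1$, and the theorems

**The constant term.** Absolute convergence forces $h(0,X_2)=1$. Indeed, for fixed large real $s$ every monomial containing $X_1$ tends to $0$ at $(p^{-s},p)$, so $h(p^{-s},p)=h(0,p)+o(1)$ as $p\to\infty$. Hence $h(0,p)\to1$, and a polynomial with this property is the constant $1$. Conversely, if $h(0,X_2)=1$, the terms $p^{m-ns}$ with $n\ge1$ are summable over $p$ for $\Re s$ large, so the product converges absolutely in a half-plane. Moreover $Z(s)\to1$ as $\Re s\to\infty$, so $Z\not\equiv0$.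

**Cyclotomic polynomials.** Let $\Phi_k$ be the $k$-th cyclotomic polynomial, and put $\Phi_1^*=1-U$ and $\Phi_k^*=\Phi_k$ for $k\ge2$. Then $\Phi_k^*(U)=\prod_\omega(1-\omega U)$ over the primitive $k$-th roots of unity $\omega$, so $\Phi_k^*(0)=1$. From $1-U^n=\prod_{d\mid n}\Phi_d^*(U)$, Möbius inversion gives
$$\Phi_k^*(U)=\prod_{d\mid k}(1-U^d)^{\mu(k/d)}.$$
A divisor in $\mathbb Z[U]$ of some $(1-U^m)^n$ is $\pm$ a product of polynomials $\Phi_k$.

**Definition (cyclotomic type).** $h$ is of cyclotomic type if $h=\prod_ig_i(X_1^{u_i}X_2^{v_i})$ with integers $u_i,v_i$ and each $g_i$ a divisor in $\mathbb Z[U]$ of some $(1-U^{m_i})^{n_i}$.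

**Definition (reduced part).** Remove from $h$ all factors $\Phi_k^*(X_1^uX_2^v)$ with $u\ge1$, $v\ge0$. There are finitely many, because each uses up at least one unit of degree in $X_1$. They have constant term $1$, so they are primitive, and Gauss's lemma keeps the quotient in $\mathbb Z[X_1,X_2]$. Thus $h=h_ch_1$, where $h_c$ is a product of such factors, $h_1$ has no such factor, and $h_1(0,X_2)=1$.

**Definition ($\beta_1$ and the face polynomial).** If $h_1\ne1$, write $h_1=1+\sum_{n\ge1,m\ge0}a_{n,m}X_1^nX_2^m$ and put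
$$\beta_1=\max\{m/n:\ a_{n,m}\ne0\}.$$
The face polynomial is $1+\sum_{m=\beta_1n}a_{n,m}y^n$.

For example, let $h=(1+X_1X_2)(1+X_1+X_1X_2^2)$. The second factor is irreducible, being primitive and linear in $X_1$. It is not of the form $\Phi_k^*(X_1^uX_2^v)$, because the exponents of such a polynomial lie on a line through the origin. So $h_1=1+X_1+X_1X_2^2$, $\beta_1=2$, and the face polynomial is $1+y$. In the same way $1\pm X_1+X_1X_2$ is its own reduced part, with $\beta_1=1$ and face polynomial $1+y$; for $1+X_1-X_1X_2$ we get $\beta_1=1$ and face polynomial $1-y$; for $1-2X_1$ we get $\beta_1=0$ and face polynomial $1-2y$.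

**Theorem 1.** $Z$ continues meromorphically to $\mathbb C$ if and only if $h$ is of cyclotomic type. (The conjecture is true.)

**Theorem 2.** If $h_1=1$, then $Z$ is a finite product of factors $\zeta(us-v)^{\pm1}$ with $u\ge1$. If $h_1\neq1$, then:

(a) $Z$ is meromorphic in $\Re s>\beta_1$.

(b) For no $\varepsilon>0$ does $Z$ continue meromorphically to $\{\Re s>\beta_1\}\cup\{|s-\beta_1|<\varepsilon\}$.

(c) If the face polynomial of $h_1$ has a zero which is not a root of unity, then $\Re s=\beta_1$ is a natural boundary.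

So when continuation fails, it already fails at one explicit rational point $\beta_1\ge0$.

## 3. Cyclotomic type gives zeta factors

**Step 1: normalize a cyclotomic factorization.** The purpose is to turn arbitrary integers $u_i,v_i$ into $u_i\ge1$. Let $h=\prod_ig_i(X_1^{u_i}X_2^{v_i})$ in $\mathbb Z[X_1^{\pm1},X_2^{\pm1}]$, with $h(0,X_2)=1$. Since $\Phi_k(U^{-1})=\pm U^{-\varphi(k)}\Phi_k(U)$, we may replace a monomial by its inverse at the cost of a sign and a monomial. Factors with $u=v=0$ are integers. Hence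
$$h=C\,X_1^rX_2^t\prod_j\Phi_{k_j}^*(X_1^{u_j}X_2^{v_j}),\qquad C\in\mathbb Z,\quad u_j>0\ \text{ or }\ (u_j=0,\ v_j>0).$$
Compare the lowest terms in $X_1$. On the left this is $h(0,X_2)=1$. On the right it is $CX_1^rX_2^t\prod_{u_j=0}\Phi_{k_j}^*(X_2^{v_j})$. So $r=0$, and $CX_2^t\prod_{u_j=0}\Phi^*_{k_j}(X_2^{v_j})=1$. Each polynomial $\Phi_k^*(X_2^v)$, $v>0$, is nonconstant with constant term $1$, and a product of such polynomials is a monomial only if it is empty. So there are none, $t=0$, $C=1$, and
$$h=\prod_j\Phi_{k_j}^*(X_1^{u_j}X_2^{v_j}),\qquad u_j\ge1 .$$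

**Step 2: read off the zeta factors.** By the Möbius formula for $\Phi_k^*$,
$$Z(s)=\prod_j\prod_{d\mid k_j}\zeta\bigl(d(u_js-v_j)\bigr)^{-\mu(k_j/d)},$$
which is meromorphic on $\mathbb C$. This is the "if" part of Theorem 1. Applied to $h_c$, it shows that $Z_{h_c}$ is a finite product of functions $\zeta(us-v)^{\pm1}$ with $u\ge1$. In particular it gives the case $h_1=1$ of Theorem 2.

**Step 3: reduce everything to $h=h_1\ne 1$.** We have $Z=Z_{h_c}Z_{h_1}$, and $Z_{h_c}$ is meromorphic on $\mathbb C$ and $\not\equiv0$. So (a), (b), (c) for $h_1$ imply them for $h$. If $h$ is not of cyclotomic type, then $h_1\ne1$ (otherwise $h=h_c$), and (b) gives the "only if" part of Theorem 1. It remains to prove (a), (b), (c) when $h=h_1\ne1$.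

**Remark (divisors over $\mathbb C$).** Reading "divisor" in $\mathbb Q[U]$ or $\mathbb C[U]$, while $h\in\mathbb Z[X_1,X_2]$, changes nothing. Step 1 then gives $h=\prod_j(1-\omega_jX_1^{u_j}X_2^{v_j})$ with roots of unity $\omega_j$ and $u_j\ge1$. The lowest $X_2$-degree of this product is $\sum_{v_j<0}v_j$, so all $v_j\ge0$. Each factor splits in $\mathbb C[X_1,X_2]$ into irreducibles $1-\omega X_1^uX_2^v$ with $\gcd(u,v)=1$, $u\ge1$, $v\ge0$. If $h_1\ne1$, one of these divides $h_1$. By conjugation so do its conjugates, which are pairwise coprime, hence so does their product $\Phi_k^*(X_1^uX_2^v)$, where $k$ is the order of $\omega$. The division takes place over $\mathbb C$, hence over $\mathbb Q$ since the quotient is unique, hence over $\mathbb Z$ by Gauss. This contradicts the definition of $h_1$. So $h=h_c$.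

**From now on $h=h_1\ne1$, and we write $\beta=\beta_1$.**

## 4. Coordinates at the point $\beta$

Write $\beta=a/b$ with $\gcd(a,b)=1$, $b\ge1$ (and $a=0$, $b=1$ if $\beta=0$). Put
$$s=\beta+w,\qquad y=p^{-w},\qquad q=q_p=p^{-1/b},\qquad \lambda_j=j/b .$$
Then $p^{-s}=q^ay$ and $p=q^{-b}$, so the monomial $X_1^nX_2^m$ becomes $q^{an-bm}y^n$, with $an-bm\ge0$ by the definition of $\beta$. Therefore
$$h(p^{-s},p)=H(y,q)=\sum_{j\ge0}q^jH_j(y),\qquad H_j(y)=\sum_{an-bm=j}a_{n,m}y^n\quad(a_{0,0}=1),\tag{1}$$
a finite sum. Here $H_0$ is the face polynomial. It is nonconstant, $H_0(0)=1$, and $H_j(0)=0$ for $j\ge1$. For $1\mp X_1+X_1X_2$ we get $H=1+y\mp qy$. For $1+X_1+X_1^2X_2$ we get $\beta=\frac12$, $b=2$, and $H=1+y^2+qy$.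

The hypothesis that $h$ is reduced enters the proof in the following form.

**(NC)** If $\omega$ is a root of unity, then $H(\omega,q)\not\equiv0$ as a polynomial in $q$.

*Proof.* Suppose $H(\omega,q)\equiv0$, that is, $h(q^a\omega,q^{-b})=0$ for all $q\ne0$. Put $U=X_1^bX_2^a$ and choose integers $c,d$ with $bd-ac=\pm1$. Then $U$ and $S=X_1^cX_2^d$ are coordinates on the torus: $\mathbb C[X_1^{\pm1},X_2^{\pm1}]=\mathbb C[U^{\pm1},S^{\pm1}]$. Let $\xi=\omega^b$, of order $k$. At $(q^a\omega,q^{-b})$ we have $U=\xi$ and $S=\omega^cq^{ac-bd}=\omega^cq^{\mp1}$. So these points fill the curve $U=\xi$, and $U-\xi$ divides $h$ in the Laurent ring. Since $h$ has integer coefficients, $U-\xi'$ divides $h$ for every conjugate $\xi'$ of $\xi$, so $\Phi_k(X_1^bX_2^a)$ divides $h$ in the Laurent ring. No $X_i$ divides $\Phi_k(X_1^bX_2^a)$, so after clearing monomials it divides $h$ in $\mathbb C[X_1,X_2]$, hence in $\mathbb Q[X_1,X_2]$, hence by Gauss in $\mathbb Z[X_1,X_2]$. As $b\ge1$ and $a\ge0$, this contradicts the fact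 that $h$ is reduced. $\square$

**The dichotomy.** The polynomial $y^{\deg H_0}H_0(1/y)$ is monic with integer coefficients and nonzero constant term, and its roots are the $1/\alpha$ with $H_0(\alpha)=0$. Kronecker's theorem says that a monic integer polynomial with nonzero constant term and all roots in the closed unit disc has only roots of unity as roots. Hence either

- (A) $H_0$ has a zero $\alpha$ with $0<|\alpha|<1$, or
- (B) all zeros of $H_0$ are roots of unity.

The hypothesis of (c) is exactly case (A). In case (B), $H_0\in\mathbb Z[y]$ with $H_0(0)=1$ is a product of polynomials $\Phi_k^*(y)$. If $\beta=0$, then no $X_2$ occurs in $h$, so $h=H_0(X_1)$, and (B) would make $h$ a product of $\Phi_k^*(X_1)$, which is impossible. So $\beta>0$ in case (B).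

## 5. Peeling off zeta factors up to the line $\Re s=\beta$

For a cutoff $P$ write $\zeta_{\ge P}(z)=\zeta(z)\prod_{p<P}(1-p^{-z})$.

**Lemma 1.** There are integers $c(n,j)$ ($n\ge1$, $j\ge0$, finitely many nonzero for each $n$) such that for all $\delta>0$ and all $P\ge P(\delta)$, on $\Re w>\delta$,
$$Z(\beta+w)=\prod_{p<P}h(p^{-s},p)\ \prod_{(n,j)\in F}\zeta_{\ge P}(\lambda_j+nw)^{-c(n,j)}\ E(w),\tag{2}$$
where $F=\{(n,j):n\ge1,\ j\ge0,\ \lambda_j+n\delta\le2\}$ is finite and $E$ is holomorphic and zero-free. In particular (a) holds.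

*Proof.*

**Step 1: a formal product.** We want to write $h$ as an infinite product of factors $1-\text{monomial}$. The series $1+\sum_{n\ge1}P_n(X_2)X_1^n$ with $P_n\in\mathbb Z[X_2]$ and $\deg P_n\le\beta n$ form a group under multiplication, and $h$ is one of them. Suppose the factors with $X_1$-exponent less than $n_0$ have been chosen, and the remaining quotient is $1+\sum_me_mX_2^mX_1^{n_0}+\cdots$ with $m\le\beta n_0$. Dividing by $\prod_m(1-X_1^{n_0}X_2^m)^{-e_m}$ removes the terms with $X_1^{n_0}$. So, formally, $h$ is the product of $(1-X_1^nX_2^m)^c$ over $n\ge1$, $0\le m\le\beta n$, with integers $c$ depending on $(n,m)$. In the variables $y,q$ this reads $H=\prod(1-q^jy^n)^{c(n,j)}$ with $j=an-bm\ge0$. We put $c(n,j)=0$ when $(n,j)$ is not of this form.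

**Step 2: what remains is small.** Put $H_F=H\prod_F(1-q^jy^n)^{-c(n,j)}$. It is holomorphic in $|y|<1,|q|<1$, because $|q^jy^n|<1$ there ($n\ge1$). Formally $H_F=\prod_{(n,j)\notin F}(1-q^jy^n)^{c(n,j)}$. Hence $H_F-1=\sum d(n,j)q^jy^n$ contains only products of monomials each with $\lambda_j+n\delta>2$, so only terms with $\lambda_j+n\delta>2$. Such values form a discrete set, so they are all $\ge e_0$ for some $e_0>2$. The Taylor series converges absolutely at $y=2^{-\delta}$, $q=2^{-1/b}$, so $B=\sum|d(n,j)|2^{-\lambda_j-n\delta}<\infty$. For $e\ge e_0$ we have $p^{-e}=(p/2)^{-e}2^{-e}\le(p/2)^{-e_0}2^{-e}$. Therefore, for $\Re w\ge\delta$,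
$$|H_F(p^{-w},q_p)-1|\le\sum|d(n,j)|p^{-\lambda_j-n\delta}\le B(p/2)^{-e_0}.$$

**Step 3: multiply over $p\ge P$.** Since $e_0>2$, $E(w)=\prod_{p\ge P}H_F(p^{-w},q_p)$ converges, and it is zero-free once $B(P/2)^{-e_0}<1$. Because $\prod_{p\ge P}(1-p^{-\lambda_j-nw})=\zeta_{\ge P}(\lambda_j+nw)^{-1}$, formula (2) holds for $\Re w$ large. Its right side is meromorphic in $\Re w>\delta$, so it continues $Z$. Since $\delta>0$ is arbitrary, (a) follows. $\square$

## 6. A zero inside the unit disc: zeros crowd the whole line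

In case (A) we do in general what we did for $1-2X_1$. The new point is that some zeros of local factors might be cancelled by poles of the zeta factors in (2), so we count. Fix $\tau_0\in\mathbb R$; we show that $Z$ does not continue meromorphically to a neighborhood of $\beta+i\tau_0$.

**Step 1: find zeros of the local factors near $i\tau_0$.** Let $\alpha$ be a zero of $H_0$ with $0<|\alpha|<1$, of multiplicity $d$. Near $\alpha$ we have $H(y,q)=H_0(y)+O(q)$, while $|H_0(y)|\gg C^dq$ on the circle $|y-\alpha|=Cq^{1/d}$, with a constant independent of $C$, for $q$ small. For $C$ large Rouché's theorem gives, for all large $p$, a zero $Y_p$ of $H(\cdot,q_p)$ with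
$$|Y_p-\alpha|\ll q_p^{1/d}=p^{-\eta},\qquad \eta=\frac1{bd}\le1 .$$
With a logarithm continuous near $\alpha$ put $x_p=-\log Y_p=x_\infty+O(p^{-\eta})$, $x_\infty=-\log\alpha$, $\Re x_\infty>0$. Choose $l_p\in\mathbb Z$ so that
$$w_p=\frac{x_p+2\pi il_p}{\log p}\qquad\text{satisfies}\qquad|\Im w_p-\tau_0|\le\frac{\pi}{\log p}.$$
Then $p^{-w_p}=Y_p$, so the $p$-th local factor vanishes at $\beta+w_p$. Moreover $\Re w_p=\Re x_p/\log p>0$ for $p$ large, and $w_p\to i\tau_0$.

**Step 2: few of these zeros can be cancelled.** Apply Lemma 1 with $\delta=\frac12\Re w_p$ and some $P>p$. The product of local factors in (2) contains the prime $p$, so it vanishes at $w_p$, and $E$ does not vanish. Since $1-p'^{-z}\ne0$ for $\Re z>0$, a factor $\zeta_{\ge P}(\lambda_j+nw)$ has a zero or a pole at $w_p$ only if $\lambda_j+nw_p$ is $1$ or a zero of $\zeta$ in $\Re z>0$. Call $w_p$ exceptional if this happens for some $n\ge1$, $j\ge0$. If $w_p$ is not exceptional, $Z(\beta+w_p)=0$.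

If $w_p$ is exceptional, then $\lambda_j+n\Re w_p\le1$, so $j\le b$ and $n\le1/\Re w_p\ll\log p$. For $p\le X$ the number $\lambda_j+nw_p$ has imaginary part $O(\log X)$. Since $\zeta$ has $O(T\log T)$ nontrivial zeros up to height $T$, that number is one of $O((\log X)^2)$ values. As $w_p$ is determined by this value together with $j$ and $n$, the exceptional $w_p$ with $p\le X$ take at most $O((\log X)^3)$ values.

**Step 3: there are many distinct $w_p$.** Let $p<p'$ be primes in $[X/2,X]$ with $p'-p\ge X^{1-\eta/2}$. Then $\log(p'/p)\ge\log(1+X^{-\eta/2})\ge\frac12X^{-\eta/2}$, and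
$$\Re w_p-\Re w_{p'}\ge\Re x_\infty\frac{\log(p'/p)}{\log p\,\log p'}-O(X^{-\eta})\ge\Re x_\infty\frac{X^{-\eta/2}}{2(\log X)^2}-O(X^{-\eta})>0$$
for $X$ large. By Chebyshev's estimates there are $\gg X/\log X$ primes in $[X/2,X]$, and an interval of length $X^{1-\eta/2}\ge1$ contains $O(X^{1-\eta/2})$ integers. Choosing primes greedily with this spacing we obtain $\gg X^{\eta/2}/\log X$ primes in $[X/2,X]$ with pairwise distinct $w_p$.

**Step 4: conclude.** Since $X^{\eta/2}/\log X$ exceeds any multiple of $(\log X)^3$ for large $X$, and all these $w_p$ tend to $i\tau_0$, for every $\varepsilon>0$ the function $Z$ has infinitely many zeros in $\{\Re s>\beta\}\cap\{|s-\beta-i\tau_0|<\varepsilon\}$. A meromorphic function near $\beta+i\tau_0$ with zeros accumulating at that point is identically zero, but $Z\not\equiv0$. So $Z$ does not continue meromorphically to a neighborhood of $\beta+i\tau_0$. As $\tau_0$ was arbitrary, this proves (c), and (b) in case (A) with $\tau_0=0$.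

## 7. Roots of unity: where the zero count stops

Why not run the same argument when all zeros of $H_0$ are roots of unity? Step 2 needed $\Re x_p$ to stay away from $0$. Now $x_\infty=-\log\alpha$ is purely imaginary, and $\Re w_p=\Re x_p/\log p$ is governed by the small quantity $|Y_p|-1$. Two things go wrong.

If $|Y_p|<1$, the bound on $n$ becomes $n\le1/\Re w_p$, which can be as large as about $p\log p$ (as for $Y_p=-1/(1+p^{-1})$). Step 2 then gives a bound for the number of exceptional values that is no longer smaller than the number of primes up to $X$, and the comparison says nothing.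

If $|Y_p|>1$, the zero lies at $\Re w<0$, outside the region where $Z$ is known to be meromorphic. This is the situation of $1-X_1+X_1X_2$ in Section 1: there $Z(1+w)\zeta(2w)/\zeta(w)$ is holomorphic and zero-free in all of $\Re w>0$, so there is nothing to count.

In that example, what does happen as $w\to0$? We have
$$\log\prod_p\Bigl(1-p^{-1}\frac{p^{-w}}{1+p^{-w}}\Bigr)=\sum_p\sum_{n\ge1}(-1)^np^{-1-nw}+\cdots=\sum_{n\ge1}(-1)^n\mathcal P(1+nw)+\cdots,\qquad\mathcal P(z)=\sum_pp^{-z}.$$
Each term is logarithmically singular at $w=0$, and yet we shall see that the whole sum has an asymptotic expansion $\alpha'\log w+\alpha_0+\alpha_1w+\alpha_2w^2+\cdots$ in a sector as $w\to0$. No single term of the expansion looks wrong. But the $k$-th coefficient comes with a factor $k!$, whereas a function that continues through $w=0$ has coefficients growing at most geometrically. So the plan is to divide the coefficients by $k!$ and to ask whether the resulting power series can be entire. This settles the case $H_0(1)\ne0$.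 The case $H_0(1)=0$ will need another idea at one place, and we shall say where.

## 8. The logarithm of $Z$ near $\beta$ when $H_0$ has only roots of unity as zeros

From here on we are in case (B), so $\beta>0$, and $H_0(y)=\prod_n(1-y^n)^{\varepsilon_n}$ is a finite product with $\varepsilon_n\in\mathbb Z$. Let $P_0\ge3$ be a cutoff, to be chosen large later, and
$$Z_{P_0}=\prod_{p\ge P_0}h(p^{-s},p),\qquad Z_0(w)=\prod_{p\ge P_0}H_0(p^{-w})=\prod_n\zeta_{\ge P_0}(nw)^{-\varepsilon_n}.$$
The function $Z_0$ is meromorphic on $\mathbb C$ and $\not\equiv0$.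

**The functions $R_j$ and $f_j$.** Write, formally in $q$,
$$\log\frac{H}{H_0}=\log\Bigl(1+\sum_{j\ge1}q^j\frac{H_j}{H_0}\Bigr)=\sum_{j\ge1}q^jR_j(y).$$
Then $R_j\in\mathbb Q(y)$, $R_j(0)=0$, and the poles of $R_j$ are among the zeros of $H_0$. Write $R_j=\sum_{n\ge1}r_{j,n}y^n$. As all poles lie on $|y|=1$, the $r_{j,n}$ are polynomially bounded in $n$. Put
$$f_j(x)=R_j(e^{-x})=\sum_{k\ge-e_j}f_{j,k}x^k\quad\text{near }0,$$
with $e_j\ge0$ and $e_j=0$ if $f_j$ is regular at $0$. All poles of $f_j$ have the form $2\pi i\theta$ with $\theta\in\frac1M\mathbb Z$, where $M$ is fixed. *Example:* for $1-X_1+X_1X_2$, $H/H_0=1-qy/(1+y)$, so $R_j=-\frac1j\bigl(\frac y{1+y}\bigr)^j$ and $f_j(x)=-\frac1j(e^x+1)^{-j}$. Its poles are at $2\pi i\theta$ with $\theta\in\frac12+\mathbb Z$.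

**The prime zeta function.** Let $\mathcal P(z)=\sum_{p\ge P_0}p^{-z}$. For $\Re z>1$,
$$\sum_k\frac{\mu(k)}k\log\zeta(kz)=\sum_p\sum_{n}\frac{p^{-nz}}n\sum_{k\mid n}\mu(k)=\sum_pp^{-z}.$$
For $\Re z\ge\sigma_1>\frac1{K+1}$ and $k>K$ we have $|\log\zeta(kz)|\le\sum_{n\ge2}n^{-k\sigma_1}\ll2^{-k\sigma_1}$. Hence, removing the finitely many primes below $P_0$, for each $K$
$$\mathcal P(z)=\sum_{k\le K}\frac{\mu(k)}k\log\zeta(kz)+(\text{holomorphic in }\Re z>\tfrac1{K+1}).\tag{3}$$
So $\mathcal P$ continues analytically along every path in $\Re z>0$ avoiding the points $1/k$ and $\rho/k$, where $\rho$ runs over the nontrivial zeros of $\zeta$. This set is locally finite in $\Re z>0$. At $z=1/k$ the terms with $k'\ne k$ involve $\zeta(k'/k)$ with $k'/k\in(0,1)\cup(1,\infty)$, where $\zeta$ is finite and nonzero. So only the term with index $k$ can be singular there, and every continuation has near $1/k$ the form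
$$-\frac{\mu(k)}k\log\Bigl(z-\frac1k\Bigr)+\text{holomorphic}.\tag{4}$$
In particular it is holomorphic there if $\mu(k)=0$. Near all other points of $(0,\infty)$ every continuation is holomorphic.

**A sector that avoids the singularities.** Let $\gamma=\min|\Im\rho|>0$ and
$$D_0=\{\Re z>1\}\cup\Bigl\{\Re z>\tfrac1{b+1},\ 0<\Im z<\tfrac{\gamma}{b+1}\Bigr\}.$$
A point $\rho/k$ with real part $>\frac1{b+1}$ has $k\le b$, since $\Re\rho<1$, so $|\Im(\rho/k)|\ge\gamma/b$. The points $1/k$ are real and $\le1$. Thus $D_0$ contains no singular point. It is a union of two convex open sets with convex intersection, hence simply connected, and $\mathcal P$ is a single-valued holomorphic function on it. Fix $\varphi_0\in(0,\pi/2)$ with $\tan\varphi_0<\gamma/(b+1)$ and let $\Sigma=\{0<\arg w<\varphi_0\}$. Let $1\le j\le b$ and $T\in\Sigma$. If $\Re T\ge1$, then $\Re(\lambda_j+T)>1$. If $\Re T<1$, then $0<\Im T<\gamma/(b+1)$ and $\Re(\lambda_j+T)>\frac1b$. In both cases $\lambda_j+T\in D_0$. So $g_j(T)=\mathcal P(\lambda_j+T)$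 is holomorphic on $\Sigma$. It is $O(e^{-c|T|})$ for some $c>0$ as $|T|\to\infty$, and near $0$ in $\Sigma$
$$g_j(T)=\kappa_j\log T+\chi_j(T),\qquad\chi_j(T)=\sum_{k\ge0}\chi_{j,k}T^k\ \text{ holomorphic at }0,\tag{5}$$
where $\kappa_j=-\mu(k)/k$ if $\lambda_j=1/k$ with $k\in\mathbb N$, and $\kappa_j=0$ otherwise. For $j>b$ put $\kappa_j=0$ and $\chi_j(T)=\mathcal P(\lambda_j+T)=\sum_k\chi_{j,k}T^k$, holomorphic near $0$ because $\lambda_j>1$.

**Lemma 2.** For $1\le j\le b$ let $G_j(w)=\sum_{n\ge1}r_{j,n}g_j(nw)$, $w\in\Sigma$ (locally uniformly convergent). In closed subsectors of $\Sigma$, as $w\to0$, for every $N\ge0$,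
$$G_j(w)=\sum_{i=1}^{e_j}\alpha_{j,i}w^{-i}+\alpha_j'\log w+\alpha_{j,0}+\sum_{k=1}^N(-1)^kk!\,f_{j,k}\chi_{j,k}w^k+O(|w|^{N+1/2}).\tag{6}$$

*Proof.* In this proof $z=\sigma+i\tau$ is a Mellin variable. The convergence of $G_j$ follows from the exponential decay of $g_j$. The idea is to express $G_j$ by the Mellin transforms attached to $r_{j,n}$ and to $g_j$, and to move the contour to the left.

**Step 1: the Dirichlet series of $r_{j,n}$.** We want its values at $0,-1,-2,\dots$ and its growth. Let $D_j(z)=\sum_nr_{j,n}n^{-z}$. Since $f_j(x)=\sum_nr_{j,n}e^{-nx}$, for $\sigma$ large $\Gamma(z)D_j(z)=\int_0^\infty f_j(x)x^{z-1}dx$. The function $f_j$ is holomorphic in $\Re x>0$, decays exponentially at infinity in closed subsectors, and is $O(|x|^{-e_j})$ at $0$. So the ray may be rotated to $\arg x=\psi$ for any $|\psi|<\pi/2$. Subtracting Taylor terms on $[0,1]$,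
$$\Gamma(z)D_j(z)=e^{i\psi z}\Bigl[\int_0^1\Bigl(f_j(te^{i\psi})-\sum_{-e_j\le k\le N}f_{j,k}e^{i\psi k}t^k\Bigr)t^{z-1}dt+\sum_{-e_j\le k\le N}\frac{f_{j,k}e^{i\psi k}}{z+k}+\int_1^\infty f_j(te^{i\psi})t^{z-1}dt\Bigr].$$
This continues $\Gamma D_j$ to $\sigma>-N-1$, for every $N$. So $\Gamma D_j$ is meromorphic on $\mathbb C$ with at most simple poles, at $z=-k$ ($k\ge-e_j$), with residue $f_{j,k}$. The bracket is bounded for $|\tau|\ge1$ in vertical strips, and $|e^{i\psi z}|=e^{-\psi\tau}$. Taking $\psi=\pm(\frac\pi2-\varepsilon)$ with the sign of $\tau$ gives $\Gamma D_j=O(e^{-(\pi/2-\varepsilon)|\tau|})$. Stirling's bound is $1/\Gamma(z)=O(|\tau|^{1/2-\sigma}e^{\pi|\tau|/2})$, and $\Gamma$ has residue $(-1)^k/k!$ at $-k$. Therefore: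

- $D_j$ has at most simple poles, only at $z=1,\dots,e_j$;
- $D_j(-k)=(-1)^kk!\,f_{j,k}$ for $k\ge0$;
- $D_j=O(e^{2\varepsilon|\tau|})$ in vertical strips, $|\tau|\ge1$, for each $\varepsilon>0$.

**Step 2: the Mellin transform of $g_j$.** We want its poles and its decay. For $\sigma>0$ let $g_j^*(z)=\int_0^{\infty e^{i\varphi}}g_j(T)T^{z-1}dT$, which does not depend on $\varphi\in(0,\varphi_0)$. Since $\int_0^1\log(te^{i\varphi})t^{z-1}dt=\frac{i\varphi}z-\frac1{z^2}$,
$$g_j^*(z)=e^{i\varphi z}\Bigl[\int_0^1\Bigl(g_j(T)-\kappa_j\log T-\sum_{k\le N}\chi_{j,k}T^k\Bigr)_{T=te^{i\varphi}}t^{z-1}dt+\kappa_j\Bigl(\frac{i\varphi}z-\frac1{z^2}\Bigr)+\sum_{k\le N}\frac{\chi_{j,k}e^{i\varphi k}}{z+k}+\int_1^\infty g_j(te^{i\varphi})t^{z-1}dt\Bigr].$$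
So $g_j^*$ continues meromorphically to $\mathbb C$. At $0$ its principal part is $-\kappa_j/z^2+\chi_{j,0}/z$: the factor $e^{i\varphi z}=1+i\varphi z+\cdots$ turns $-\kappa_j/z^2$ into $-\kappa_j/z^2-i\varphi\kappa_j/z$, which cancels the term $i\varphi\kappa_j/z$. At $z=-k$, $k\ge1$, it has at most a simple pole with residue $\chi_{j,k}$. There are no other poles. Also $g_j^*=O_\varphi(e^{-\varphi\tau})$ in strips, $|\tau|\ge1$, for every $\varphi\in(0,\varphi_0)$.

**Step 3: Mellin inversion.** Let $0<\varphi_1\le\arg w\le\varphi_2<\varphi_0$. We have $|w^{-z}|=|w|^{-\sigma}e^{\tau\arg w}$. Using Step 2 with some $\varphi\in(\varphi_2,\varphi_0)$ for $\tau>0$ and some $\varphi\in(0,\varphi_1)$ for $\tau<0$, we get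
$$g_j^*(z)w^{-z}=O(|w|^{-\sigma}e^{-\eta|\tau|})\quad\text{in strips, }|\tau|\ge1,$$
with some $\eta>0$. So Mellin inversion on the ray through $T\in\Sigma$ gives $g_j(T)=\frac1{2\pi i}\int_{(c)}g_j^*(z)T^{-z}dz$ for $c>0$. Choose $c$ with $\sum_n|r_{j,n}|n^{-c}<\infty$, and $c>e_j$. Summing over $T=nw$,
$$G_j(w)=\frac1{2\pi i}\int_{(c)}D_j(z)g_j^*(z)w^{-z}dz .$$

**Step 4: shift to $\sigma=-N-\frac12$.** This is allowed because $D_j=O(e^{2\varepsilon|\tau|})$ with $2\varepsilon<\eta$. The residues at $z=i$, $1\le i\le e_j$, give multiples of $w^{-i}$. At $z=0$ we multiply $D_j(0)+D_j'(0)z+\cdots$, $-\kappa_j/z^2+\chi_{j,0}/z+\cdots$ and $1-z\log w+\cdots$; the residue is $\kappa_jD_j(0)\log w+D_j(0)\chi_{j,0}-\kappa_jD_j'(0)$. At $z=-k$, $1\le k\le N$, the residue is $D_j(-k)\chi_{j,k}w^k=(-1)^kk!f_{j,k}\chi_{j,k}w^k$. The shifted integral is $O(|w|^{N+1/2})$. $\square$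

**The basic formula.** In each of the two remaining cases we shall choose an open subsector $\Sigma^\circ\subseteq\Sigma$ with vertex $0$ and, for $q=q_p$ with $p\ge P_0$, a branch of $\log\frac H{H_0}(e^{-x},q)$ holomorphic for $x\in\Sigma^\circ$, such that with
$$\mathcal R(x,q)=\log\frac H{H_0}(e^{-x},q)-\sum_{j\le b}q^jR_j(e^{-x})$$
the sum $\Theta(w)=\sum_{p\ge P_0}\mathcal R(w\log p,q_p)$ converges locally uniformly on $\Sigma^\circ$. For $w\in\Sigma$ with $\Re w>1$ the double series $\sum_{n,p}|r_{j,n}|p^{-\lambda_j-n\Re w}$ converges, so $G_j(w)=\sum_{p\ge P_0}q_p^jR_j(p^{-w})$. Also, the Euler product for $Z_{P_0}(\beta+w)$ converges when $\Re w>1$. Hence, with $G=\sum_{j\le b}G_j+\Theta$, which is holomorphic on $\Sigma^\circ$,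
$$Z_{P_0}(\beta+w)=Z_0(w)e^{G(w)}\qquad(w\in\Sigma^\circ),\tag{7}$$
first for $\Re w>1$, then everywhere on $\Sigma^\circ$ by the identity theorem.

**The assumption to be refuted.** Suppose that $Z$ is meromorphic near $\beta$ in the sense of (b). Divide by the finitely many entire functions $h(p^{-s},p)\not\equiv0$, $p<P_0$, and by $Z_0\not\equiv0$. Then $e^G$ is the restriction of a function meromorphic near $w=0$ and $\not\equiv0$, that is, of a power of $w$ times a zero-free holomorphic function. Thus
$$G(w)=c_*\log w+A(w)\quad\text{on }\Sigma^\circ\cap\{|w|<r_0\},\qquad c_*\in\mathbb Z,\quad A(w)=\sum_{k\ge0}A_kw^k\text{ holomorphic in }|w|<r_0.\tag{8}$$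

## 9. The case $H_0(1)\ne0$: a power series that is entire and yet singular

In (6) the coefficient of $w^k$ is $k!$ times a product of a Taylor coefficient of $f_j$ and one of $\chi_j$. Dividing by $k!$ leaves the coefficientwise product of the two series. If $f_j$ were exactly $1/(x-x_0)$ with $x_0=2\pi i\theta$, this product would be a rescaling of $\chi_j$. So the singularities of $\mathcal P$, which sit at the points $1/k$ with $k$ squarefree and accumulate at $0$, should show up at computable places. Under (8) there can be no such singularities. The work lies in excluding that the singularities coming from different $j$ and $\theta$ cancel.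

**Step 1: the coefficients $A_k$.** We choose the branch of the logarithm and expand $\Theta$ at $0$. Let $\overline\Sigma=\{0\}\cup\{0\le\arg x\le\varphi_0\}$ and $K=\{e^{-x}:x\in\overline\Sigma\}\cup\{0\}$. Since $\Re x\to\infty$ as $|x|\to\infty$ in $\overline\Sigma$, the set $K$ is compact, and it meets $|y|=1$ only at $y=1$. The zeros of $H_0$ are roots of unity other than $1$, so $H_0\ne0$ on $K$. Hence there are a neighborhood of $K$ and a $q_1>0$ such that $|H-H_0|\le\frac12|H_0|$ on that neighborhood for all complex $q$ with $|q|\le q_1$. The principal logarithm then satisfies $|\log(H/H_0)|\le\log2<1$, and Cauchy's estimate in $q$ gives $|R_j|\le q_1^{-j}$ on the neighborhood. For $x\in\overline\Sigma$ and $|x'-x|\le r$ we have $|e^{-x'}-e^{-x}|\le e^r-1$. So for some $r>0$ all discs of radius $r$ around points of $\overline\Sigma$ are mapped into the neighborhood by $x\mapsto e^{-x}$. In particular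
$$|f_{j,k}|\le q_1^{-j}r^{-k},$$
and $e_j=0$ for all $j$.

Choose $P_0$ with $P_0^{-1/b}\le q_1/2$, use the principal logarithm, and take $\Sigma^\circ=\Sigma$. Then $\mathcal R=\sum_{j>b}q^jR_j(e^{-x})$ satisfies $|\mathcal R|\le2(q/q_1)^{b+1}$ on these discs, for $q=q_p$. Since $\sum_pq_p^{b+1}=\sum_pp^{-1-1/b}<\infty$, $\Theta$ converges and (7) holds. By Cauchy, $|\partial_x^k\mathcal R|\le k!\,r^{-k}\cdot2(q/q_1)^{b+1}$ on $\overline\Sigma$. We expand $\mathcal R(w\log p,q_p)$ at $0$ by Taylor's formula along segments in the convex cone $\overline\Sigma$ and sum over $p$; the remainders are summable because $\sum_p(\log p)^{N+1}p^{-1-1/b}<\infty$. So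
$$\Theta(w)=\sum_{k\le N}\Theta_kw^k+O(|w|^{N+1}),\qquad\Theta_k=\sum_{p\ge P_0}(\log p)^k\sum_{j>b}q_p^jf_{j,k}.$$
For $j>b$ we have $\chi_j(T)=\sum_{p\ge P_0}p^{-\lambda_j}e^{-T\log p}$, hence $\sum_{p\ge P_0}(\log p)^kp^{-\lambda_j}=(-1)^kk!\chi_{j,k}$. The double sum for $\Theta_k$ is absolutely convergent, so $\Theta_k=\sum_{j>b}(-1)^kk!f_{j,k}\chi_{j,k}$. Inserting Lemma 2 into (8), and using that an expansion in $\log w,1,w,w^2,\dots$ along a ray is unique, we obtain
$$A_k=\sum_{j\ge1}(-1)^kk!\,f_{j,k}\,\chi_{j,k}\qquad(k\ge1).\tag{9}$$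
Since $A$ has a positive radius of convergence, the function
$$\mathfrak B(t)=\sum_{k\ge1}A_k\frac{t^k}{k!}\quad\text{is entire.}$$

**Step 2: choose the most accessible pole.** Some $R_j$ has a pole. Otherwise, exponentiating $\sum q^jR_j$, all $H_j/H_0$ would be polynomials, so at a zero $\omega$ of $H_0$ all $H_j$ would vanish, and $H(\omega,q)\equiv0$, contradicting (NC). So we may put
$$m=\min\{\theta\lambda_j:\ \theta>0,\ j\ge1,\ f_j\text{ has a pole at }2\pi i\theta\}>0 .$$
The set is nonempty because $f_j$ has period $2\pi i$, and the minimum exists because $\theta\lambda_j\in\frac1{Mb}\mathbb Z$. Let $\mathcal T$ be the set of such $(j,\theta)$ with $\theta\lambda_j=m$. Since $\theta\ge\frac1M$, we have $\lambda_j\le mM$, so $\mathcal T$ is finite, and in $\mathcal T$ each of $j,\theta$ determines the other. Let $(j_m,\theta_m)\in\mathcal T$ be the element with the smallest $\theta$. For $1-X_1+X_1X_2$, where $\lambda_j=j$ and $\theta\in\frac12+\mathbb Z$, we get $m=\frac12$ and $\mathcal T=\{(1,\frac12)\}$.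

**Step 3: isolate finitely many terms of $\mathfrak B$.** Put $\varrho=2\pi(m+1)$. Choose $j_1\ge b$ with $j_1\ge j$ for all $(j,\theta)\in\mathcal T$ and $r\bigl(\frac{j_1+1}b-1\bigr)>\varrho$. By Step 1, the part of $\mathfrak B$ coming from $j>j_1$ is bounded by
$$\sum_k\frac{|t|^k}{k!}\sum_{p\ge P_0}(\log p)^k\sum_{j>j_1}q_p^jq_1^{-j}r^{-k}\le\sum_{p\ge P_0}2\Bigl(\frac{q_p}{q_1}\Bigr)^{j_1+1}p^{|t|/r}.$$
This converges when $\frac{j_1+1}b-\frac{|t|}r>1$, so this part is holomorphic in $|t|<\varrho$. Therefore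
$$\mathfrak B(t)=\sum_{j\le j_1}\sum_{k\ge1}f_{j,k}\chi_{j,k}(-t)^k+(\text{holomorphic in }|t|<\varrho).$$
Next we replace $f_j$ by finitely many principal parts. Let $d_j>0$ be such that $\chi_j$ is holomorphic in $|T|\le d_j$. Choose $\Delta$ so large that $\Delta d_j>\varrho$ for $j\le j_1$, that $\Delta>2\pi\theta$ for $(j,\theta)\in\mathcal T$, and that no $f_j$ with $j\le j_1$ has a pole on $|x|=\Delta$. Split off from $f_j$ the principal parts $\sum_lA_{j,\theta,l}(x-x_0)^{-l}$ at its poles $x_0=2\pi i\theta$ with $|x_0|<\Delta$; here $\theta\ne0$. The remainder has Taylor coefficients $O(\Delta^{-k})$. As $\chi_{j,k}=O(d_j^{-k})$, it contributes a function holomorphic in $|t|<\varrho$. For the principal parts we use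
$$(x-x_0)^{-l}=(-x_0)^{-l}\sum_k\binom{k+l-1}{l-1}\Bigl(\frac x{x_0}\Bigr)^k$$
and set $t=-2\pi iz$, so that $-t/x_0=z/\theta$. Define
$$\mathcal E_l[\chi](T)=\frac{d^{\,l-1}}{dT^{\,l-1}}\bigl(T^{l-1}\chi(T)\bigr)=\sum_k\frac{(k+l-1)!}{k!}\chi_kT^k .$$
Let $\mathcal F\supseteq\mathcal T$ be the finite set of $(j,\theta)$ with $j\le j_1$ and $2\pi i\theta$ a pole of $f_j$ in $|x|<\Delta$ ($\theta$ of both signs). Then near $z=0$
$$\mathfrak B(-2\pi iz)=(\text{holomorphic in }|z|<m+1)+\sum_{(j,\theta)\in\mathcal F}\sum_lC_{j,\theta,l}\,\mathcal E_l[\chi_j](z/\theta),\tag{10}$$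
where $C_{j,\theta,l}$ is a nonzero constant times $A_{j,\theta,l}$; the terms $k=0$ only change a constant.

**Step 4: choose the point $z_k$.** By (4), the $(j_m,\theta_m)$-term can be singular where $\lambda_{j_m}+z/\theta_m=1/k$, that is, at
$$z_k=-m+\frac{\theta_m}k .$$
We must choose $k$ with $\mu(k)\neq0$ such that no other element of $\mathcal T$ is singular at the same point. For $(j,\theta)\in\mathcal T$ with $\theta\ne\theta_m$ write $\theta/\theta_m=c/d>1$ in lowest terms, so $c\ge2$. Let $k_0$ be the product of all primes dividing some such $c$, and let $k=k_0p_*$ with a large prime $p_*\nmid k_0$. Then $k$ is squarefree, and it can be made as large as we like. We take it so large that $z_k<0$, and larger still when needed below.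

To see why $k_0$ is needed, take $h=(1+X_1X_2)(1+X_1^2X_2^2)+X_1(1+X_1^2X_2^2)+X_1^2$. Here $\beta=1$, $b=1$, and $H=(1+y)(1+y^2)+qy(1+y^2)+q^2y^2$. As a polynomial in $q$ it has discriminant $y^2(1+y^2)(y^2-4y-3)$, which is not a square, and its coefficients have no common factor. So $H$ is irreducible, hence $h$ has only one non-monomial irreducible factor. The exponents of $h$ do not lie on one line through the origin, so $h$ is reduced. Now $R_1=\frac y{1+y}$ and $R_2=\frac{y^2}{(1+y)(1+y^2)}-\frac12\frac{y^2}{(1+y)^2}$ give $\theta=\frac12$ for $j=1$ and $\theta=\frac14$ for $j=2$ (at $y=-i$), while for $j\ge3$ we have $\theta\lambda_j\ge\frac34$. So $m=\frac12$, $\mathcal T=\{(1,\frac12),(2,\frac14)\}$, $\theta_m=\frac14$, $c/d=2$, $k_0=2$. With $k=2p_*$, the term of $(2,\frac14)$ sees $\lambda_2+4z_k=\frac1k$ with $\mu(k)\ne0$, while the term of $(1,\frac12)$ sees $\lambda_1+2z_k=\frac1{2k}=\frac1{4p_*}$, where $\mu=0$ and $\mathcal P$ is not singular.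

**Step 5: continue (10) along a path to $z_k$.** For small $\eta>0$ go from $0$ to $i\eta$, then horizontally to $z_k+i\eta$, then vertically down to $z_k$, endpoint excluded. For $\eta$ small the path lies in $|z|<m+1$, and the first segment lies in the disc where all $\chi_j(z/\theta)$, $(j,\theta)\in\mathcal F$, are holomorphic. Near $0$, $\chi_j(T)+\kappa_j\log T$ is a continuation of $\mathcal P(\lambda_j+T)$. So with $T=z/\theta$, the function $\chi_j(z/\theta)$ continues along the path as long as $\lambda_j+T$ stays in the right half-plane and avoids the singular points of $\mathcal P$, and $T\ne0$; the last condition holds after the start. We check the two signs of $\theta$.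

- Let $\theta>0$. Along the path $\Re(\lambda_j+T)\ge\lambda_j+\frac{z_k}\theta=\frac1\theta\bigl(\theta\lambda_j-m+\frac{\theta_m}k\bigr)\ge\frac{\theta_m}{k\theta}>0$ by the minimality of $m$, and $0\le\Im T\le\eta/\theta$. A point $\rho/k'$ with $0<\Im(\rho/k')\le\eta/\theta$ has $k'\ge\gamma\theta/\eta$, so $\Re(\rho/k')<\frac\eta{\gamma\theta}<\frac{\theta_m}{k\theta}$ if $\eta<\gamma\theta_m/k$. So all $\rho/k'$ are avoided.
- Let $\theta<0$. Then $\Re T\ge0$, so $\Re(\lambda_j+T)\ge\lambda_j\ge\frac1b$, and $-\eta/|\theta|\le\Im T\le0$. Points $\rho/k'$ with real part $\ge\frac1b$ have $|\Im(\rho/k')|\ge\gamma/b$, and they are avoided if $\eta$ is small.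

The singular points $1/k'$ are real, and after the start the path is nonreal until the endpoint. So all terms of (10) continue along the path, and (10) persists.

**Step 6: only one term is singular at $z_k$.** Consider $(j,\theta)\in\mathcal F$. At the endpoint $\lambda_j+z_k/\theta$ is real and positive and $z_k\ne0$. By (4), the term can be singular there only if
$$\lambda_j+\frac{z_k}\theta=\lambda_j-\frac m\theta+\frac{\theta_m}{k\theta}=\frac1{k'}\quad\text{with }\mu(k')\ne0 .$$
Suppose $\lambda_j\ne m/\theta$. As $k\to\infty$, the left side tends to the nonzero number $\lambda_j-m/\theta$ without attaining it. Since the set $\{1/k'\}$ accumulates only at $0$, equality fails for all large $k$; and $\mathcal F$ is finite.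

Suppose $\lambda_j=m/\theta$. Then $\theta>0$, $(j,\theta)\in\mathcal T$, and $k'=k\theta/\theta_m$. If $\theta\ne\theta_m$ and $k'=kc/d$ is an integer, take a prime $p'\mid c$. Then $p'\nmid d$ and $p'\mid k_0\mid k$, so $p'^2\mid k'$ and $\mu(k')=0$: no singularity. If $\theta=\theta_m$, then $j=j_m$, $k'=k$, $\mu(k)\ne0$. With $T_k=z_k/\theta_m=\frac1k-\lambda_{j_m}\ne0$, the continuation satisfies
$$\chi_{j_m}(T)=-\frac{\mu(k)}k\log(T-T_k)+\text{holomorphic near }T_k .$$

**Step 7: contradiction.** Let $l$ be maximal with $C_{j_m,\theta_m,l}\ne0$. If $l\ge2$, then $\mathcal E_l$ applied to the logarithm contains $T^{l-1}\frac{d^{l-1}}{dT^{l-1}}\log(T-T_k)$, hence a pole of order exactly $l-1$ at $T_k$, with leading coefficient a nonzero multiple of $T_k^{l-1}$. All other contributions of the $(j_m,\theta_m)$-part, including those of smaller $l'$, are poles of lower order, logarithms, and holomorphic functions. If $l=1$, we get a nonzero multiple of $\log(T-T_k)$ plus a holomorphic function. In both cases the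 $(j_m,\theta_m)$-part of (10) is unbounded as $z\to z_k$ along the path. All other terms on the right of (10) stay bounded; for the first one because $|z_k|<m+1$. But the left side of (10) is entire. This contradiction proves (b) when $H_0(1)\ne0$.

For $1-X_1+X_1X_2$ this says: under (8), an entire function would have a logarithmic singularity at $z=\frac12(\frac1k-1)$ for every large prime $k$.

## 10. The case $H_0(1)=0$: Mellin transform of the nearby roots

Where does Section 9 stop? Take $1+X_1-X_1X_2$, so $H=1-y+qy$ and $f_j(x)=\frac{(-1)^{j-1}}j(e^x-1)^{-j}$. Now $f_j$ has a pole of order $j$ at $x=0$, and $\sum_jq^jf_j(x)$ diverges for $|e^x-1|<q$. With $x=w\log p$ and $w\to0$, the primes with $p\log p$ small compared with $1/|w|$ fall into the bad range, and their number is unbounded. So $\mathcal R$ must not be expanded in $q$ near $x=0$. In the example,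
$$H(e^{-x},q)=1-(1-q)e^{-x}=1-e^{-(x+v)},\qquad v(q)=-\log(1-q)=q+\tfrac12q^2+\cdots,$$
so near $x=0$ the function $\log(H/H_0)$ is $\log(1+v/x)$ plus something harmless. We keep this logarithm whole. Summing over $p$ with $x=w\log p$ and $V=1/w$, we face $\sum_p\log(1+V\,v(q_p)/\log p)$ as $V\to\infty$, whose Mellin transform is an explicit factor times $\sum_p(v(q_p)/\log p)^z$. Assumption (8) will force that Dirichlet-type series to be holomorphic at a point where it is not.

**Step 1: factor $H$ near $y=1$.** Let $d\ge1$ be the order of the zero of $H_0$ at $1$ and $F(x,q)=H(e^{-x},q)$. By (NC) with $\omega=1$, $F(0,q)\not\equiv0$. By Weierstrass preparation, for $(x,q)$ in a neighborhood of $\{|x|\le r_1,\ |q|\le q_2\}$, $F=UW$ with $U$ holomorphic and zero-free and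
$$W(x,q)=\prod_{i=1}^d(x+v_i(q))$$
a monic polynomial in $x$ with coefficients holomorphic in $q$, $W(x,0)=x^d$. No $v_i$ is $\equiv0$, since $\prod v_i=W(0,q)\not\equiv0$. For small $q>0$ the Puiseux expansions give
$$v_i(q)=c_iq^{\delta_i}(1+O(q^{1/D})),\qquad c_i\ne0,\ \delta_i>0,\ D\in\mathbb N,$$
and for small complex $q$ all roots satisfy $|v_i(q)|\le C_0|q|^{\delta_{\min}}$, $\delta_{\min}=\min\delta_i$. Note that $H_0(e^{-x})=U(x,0)x^d$ is zero-free on $0<|x|\le r_1$.

**Step 2: a sector free of the roots.** Choose $0<\varphi_1<\varphi_2<\varphi_0$ such that $[\varphi_1,\varphi_2]$ contains no $\arg(-c_i)$ mod $2\pi$. Let $\Sigma'=\{x\ne0:\varphi_1\le\arg x\le\varphi_2\}$ and let $\Sigma^\circ$ be its interior. Since $\arg v_i(q)\to\arg c_i$ as $q\to0^+$, there are $q_0,\eta_1>0$ such that for $0<q\le q_0$ and $x\in\Sigma'$ the argument of $v_i(q)/x$ stays at distance $\ge\eta_1$ from $\pi$ mod $2\pi$. So, with principal logarithms,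
$$\Omega(x,q)=\sum_{i=1}^d\mathrm{Log}\Bigl(1+\frac{v_i(q)}x\Bigr),\qquad e^\Omega=\frac{W(x,q)}{x^d},$$
is holomorphic in $x\in\Sigma^\circ$.

**Step 3: three expansions in $q$ and the branch.** We need bounds uniform in $x$, for all complex $|q|\le q_3$ with some $q_3>0$.

- For $x\in\Sigma'$, $|x|\ge r_1/2$, we have $\Re x\ge\frac{r_1}2\cos\varphi_2$, so $y=e^{-x}$ lies in a compact subset of $|y|<1$, where $H_0\ne0$. So $\log(H/H_0)=\sum_{j\ge1}q^jR_j(e^{-x})$ (principal) is holomorphic in $q$ and small, uniformly in such $x$.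
- For $|x|\ge r_1/2$ and $q$ small, $\Omega=\sum_l\frac{(-1)^{l-1}}lx^{-l}s_l(q)$ with $s_l=\sum_iv_i^l$. The $s_l$ are polynomials in the coefficients of $W$, hence holomorphic near $q=0$, and $|s_l(q)|\le dC_0^l|q|^{l\delta_{\min}}$. So $\Omega=\sum_{j\ge1}q^j\omega_j(1/x)$ is holomorphic in $q$ and small, uniformly in $x$. Each $\omega_j$ is a polynomial without constant term, because only $l\le j/\delta_{\min}$ contribute.
- For $|x|\le r_1$, $\log\frac{U(x,q)}{U(x,0)}=\sum_{j\ge1}q^j\upsilon_j(x)$ (the branch vanishing at $q=0$) is holomorphic in $q$ and small, uniformly in $x$.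

For $x\in\Sigma'$, $|x|\le r_1$, $\frac H{H_0}=\frac{U(x,q)}{U(x,0)}\cdot\frac{W(x,q)}{x^d}\ne0$. Define $\mathcal L=\log(H/H_0)$ as $\Omega+\log\frac{U(x,q)}{U(x,0)}$ for $|x|\le r_1$ and as the principal logarithm for $|x|\ge r_1/2$. On the overlap both are logarithms of the same function and have absolute value $<\pi$ (for $q_0$ small), so they agree, and $\mathcal L$ is holomorphic on $\Sigma^\circ$. On the overlap, for small complex $q$, the functions $\log(H/H_0)$ and $\Omega+\log\frac{U(x,q)}{U(x,0)}$ are also logarithms of the same function, holomorphic in $q$ and vanishing at $q=0$, so they agree. Comparing coefficients of $q^j$,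
$$R_j(e^{-x})=\omega_j(1/x)+\upsilon_j(x),$$
first on the overlap and then for $0<|x|\le r_1$ by the identity theorem.

**Step 4: replace $\mathcal R$ by the root part.** As in Section 8, put $\mathcal R=\mathcal L-\sum_{j\le b}q^jR_j(e^{-x})$, and let $\Omega^{>b}=\Omega-\sum_{j\le b}q^j\omega_j(1/x)$. For $|x|\le r_1$, $\mathcal R-\Omega^{>b}=\sum_{j>b}q^j\upsilon_j(x)$. For $|x|\ge r_1/2$, $\mathcal R=\sum_{j>b}q^jR_j(e^{-x})$ and $\Omega^{>b}=\sum_{j>b}q^j\omega_j(1/x)$. By Cauchy's estimates in $q$ on $|q|\le q_3$ (decreasing $q_0$ to at most $q_3/2$ if necessary),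
$$\mathcal R(x,q)=\Omega^{>b}(x,q)+O(q^{b+1})\quad(x\in\Sigma',\ 0<q\le q_0),\qquad\mathcal R,\ \Omega^{>b}=O(q^{b+1})\ \text{ if moreover }|x|\ge r_1/2.\tag{11}$$
Choose $P_0$ with $P_0^{-1/b}\le q_0$. For $w$ in a compact subset of $\Sigma^\circ$ we have $|w\log p|\ge r_1/2$ for all but finitely many $p$, and $\sum_pq_p^{b+1}=\sum_pp^{-1-1/b}<\infty$. So $\Theta$ converges locally uniformly on $\Sigma^\circ$, (7) holds, and
$$\Theta(w)=\Psi(1/w)+O(1),\qquad\Psi(V)=\sum_{p\ge P_0}\Omega^{>b}\Bigl(\frac{\log p}V,q_p\Bigr),$$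
with $\Psi$ holomorphic on $\{-\varphi_2<\arg V<-\varphi_1\}$. Finally $\Theta=G-\sum_{j\le b}G_j$, where $G$ is given by (8) and $G_j$ by Lemma 2 with $N=0$. So in closed subsectors
$$\Psi(V)=\mathrm{Pol}(V)+O(\log|V|)\quad(V\to\infty),\qquad\mathrm{Pol}\text{ a polynomial}.\tag{12}$$

**Step 5: kill the polynomials.** Let $\delta=\delta_{\min}/b$ and $\nu=1/\delta$, so that $|v_i(q_p)|\ll p^{-\delta}$. Choose an integer $K\ge0$ with $K\ge\deg\mathrm{Pol}$, $K\ge\deg\omega_j$ for $j\le b$, and $K+1>\nu$. The operator $\mathcal D=\prod_{i=0}^K(V\partial_V-i)$ kills $1,V,\dots,V^K$, in particular the terms $q_p^j\omega_j(V/\log p)$, $j\le b$. Since $V\partial_V$ commutes with scaling of $V$,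
$$\mathcal D\Psi(V)=\sum_{p\ge P_0}\sum_iQ\Bigl(\frac{v_i(q_p)V}{\log p}\Bigr),\qquad Q(\xi)=\prod_{i=0}^K(\xi\partial_\xi-i)\,\mathrm{Log}(1+\xi).$$
Applying the factor $i=0$ first, $\xi\partial_\xi\mathrm{Log}(1+\xi)=\frac\xi{1+\xi}$. So $Q$ is rational with its only pole at $-1$ and bounded at $\infty$. It is $O(\xi^{K+1})$ at $0$, because the operator multiplies $\xi^l$ by $\prod_i(l-i)$. On the arguments that occur, which stay at distance $\ge\eta_1$ from $\pi$ mod $2\pi$, we have $|Q(\xi)|\ll\min(1,|\xi|^{K+1})$.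

**Step 6: the Mellin transform exists in $0<\Re z<K+1$.** Fix $\varphi\in(\varphi_1,\varphi_2)$ and the ray $\arg V=-\varphi$. By (12) and Cauchy's estimates on discs of radius $c|V|$, with $c>0$ small, $\mathcal D\Psi=\mathcal D(\Psi-\mathrm{Pol})=O(\log|V|)$ as $V\to\infty$. Also $\mathcal D\Psi(V)\ll|V|^{K+1}\sum_pp^{-(K+1)\delta}=O(|V|^{K+1})$ because $(K+1)\delta>1$. So
$$\mathcal M(z)=\int_0^{\infty e^{-i\varphi}}V^{-z-1}\mathcal D\Psi(V)\,dV\quad\text{is holomorphic in }0<\Re z<K+1 .$$
This is where the hypothesis (8) has been used.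

**Step 7: compute it for $\nu<\Re z<K+1$.** There we may integrate termwise, since
$$\int_0^\infty t^{-\Re z-1}\min\Bigl(1,\Bigl|\frac{v_it}{\log p}\Bigr|^{K+1}\Bigr)dt\ll\Bigl|\frac{v_i}{\log p}\Bigr|^{\Re z}\quad\text{and}\quad\sum_p\Bigl|\frac{v_i(q_p)}{\log p}\Bigr|^{\Re z}<\infty .$$
Choose $\arg v_i$ and $\arg c_i$ with $\arg v_i-\varphi,\ \arg c_i-\varphi\in(-\pi,\pi)$. Substitute $\xi=v_iV/\log p$ and rotate the ray $\arg\xi=\arg v_i-\varphi$ to the positive axis inside $|\arg\xi|<\pi$, where $Q$ has no pole. The result is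
$$\mathcal M(z)=c_Q(z)S(z),\qquad S(z)=\sum_{p\ge P_0}\sum_i\Bigl(\frac{v_i(q_p)}{\log p}\Bigr)^z,\qquad c_Q(z)=\int_0^\infty\xi^{-z-1}Q(\xi)\,d\xi .\tag{13}$$

**Step 8: $c_Q$ has no zeros.** The integral $c_Q$ is holomorphic in $0<\Re z<K+1$. For $0<\Re z<1$, integration by parts gives
$$\int_0^\infty\xi^{-z-1}(\xi\partial_\xi-i)f\,d\xi=(z-i)\int_0^\infty\xi^{-z-1}f\,d\xi$$
for $f=\mathrm{Log}(1+\xi)$ and for all intermediate functions: these are $O(\xi)$ at $0$ and $O(\log\xi)$ at $\infty$, so the boundary terms $\xi^{-z}f$ vanish. With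
$$\int_0^\infty\xi^{-z-1}\log(1+\xi)\,d\xi=\frac1z\int_0^\infty\frac{\xi^{-z}}{1+\xi}\,d\xi=\frac\pi{z\sin\pi z}$$
we get
$$c_Q(z)=\prod_{i=1}^K(z-i)\cdot\frac\pi{\sin\pi z},$$
first for $0<\Re z<1$, then in $0<\Re z<K+1$. There the simple poles of $1/\sin\pi z$ at $1,\dots,K$ are exactly cancelled, so $c_Q$ is holomorphic and zero-free. Hence $S=\mathcal M/c_Q$, initially defined for $\nu<\Re z<K+1$, extends holomorphically to $0<\Re z<K+1$, in particular to a neighborhood of $\nu$.

**Step 9: isolate the leading part of $S$ at $\nu$.** Let $I=\{i:\delta_i=\delta_{\min}\}\ne\emptyset$. For $i\in I$, $v_i(q_p)^z=c_i^zp^{-\delta z}(1+O(p^{-1/(bD)}))$, locally uniformly in $z$. The $i\notin I$ contribute functions holomorphic in some half-plane $\Re z>\nu'$ with $\nu'<\nu$, because $|v_i(q_p)|\ll p^{-\delta_i/b}$ with $\delta_i/b>\delta$. So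
$$S=C\cdot N+S_1,\qquad C(z)=\sum_{i\in I}c_i^z,\qquad N(z)=\sum_{p\ge P_0}p^{-\delta z}(\log p)^{-z}\quad(\Re z>\nu),$$
with $S_1$ holomorphic in $\Re z>\nu-\varepsilon$ for some $\varepsilon>0$. The function $C$ is entire and not identically zero: grouping equal $c_i$, it is an exponential sum with positive integer coefficients and distinct frequencies. So $N=(S-S_1)/C$ continues meromorphically to a neighborhood of $\nu$.

**Step 10: contradiction.** For real $x>\nu$, since $p^{-\delta\nu}=p^{-1}$ and $\log p>1$ for $p\ge3$,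
$$0\le N(x)\le\sum_{p\ge P_0}p^{-1}(\log p)^{-\nu}<\infty .$$
The sum converges because $\sum_{e^l<p\le e^{l+1}}\frac1p\ll\frac1l$ by Chebyshev and $\nu>0$. So $N$ has no pole at $\nu$: it is holomorphic there, and all its derivatives stay bounded as $x\to\nu^+$. But take an integer $r\ge\nu$. Since $\log\log p>0$ for $p\ge P_0\ge3$,
$$(-1)^rN^{(r)}(x)=\sum_{p\ge P_0}p^{-\delta x}(\log p)^{-x}(\delta\log p+\log\log p)^r\ge\delta^r\sum_{p\ge P_0}p^{-\delta x}(\log p)^{r-x}.$$
As $x\to\nu^+$ the right side tends, by monotone convergence, to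
$$\delta^r\sum_{p\ge P_0}p^{-1}(\log p)^{r-\nu}\ge\delta^r\sum_{p\ge P_0}\frac1p=\infty .$$
This contradiction proves (b) when $H_0(1)=0$.

In the example $1+X_1-X_1X_2$ we have $\delta=\nu=1$ and $N(z)=\sum_p(p\log p)^{-z}$: the sum $\sum1/(p\log p)$ converges, while $-N'(x)\ge\sum_pp^{-x}(\log p)^{1-x}\to\infty$ as $x\to1^+$.

The three cases (A), (B) with $H_0(1)\ne0$, and (B) with $H_0(1)=0$ are exhaustive. So (b) holds for every $h_1\ne1$. Together with Lemma 1 for (a), Section 6 for (c), and the reduction in Section 3, this proves Theorem 2, and with it Theorem 1. $\blacksquare$
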